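# Clauses $x_1+x_2+x_3\in\{0,1\}$, $x\ne 000$, over $\mathbb F_3$: non-redundancy $n^{2+o(1)}$

## The theorem and what it says

**Theorem 1.** Let $f:\mathbb F_3^3\to\mathbb F_3$, $f(x)=(x_1+x_2+x_3)(x_1+x_2+x_3-1)$, and
$$\operatorname{POLY}_f=\{x\in\mathbb F_3^3: f(x)=0\},\qquad \operatorname{POLY}_f^*=\operatorname{POLY}_f\setminus\{0^3\}.$$
There is an absolute constant $C_0$ such that for all $n\ge 16$
$$\operatorname{NRD}(\operatorname{POLY}_f^*,n)\;\le\;\binom{n+2}{2}+n^{2+C_0(\log\log n/\log n)^{1/5}} .$$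
Together with the lower bound $\Omega(n^2)$ this gives $\operatorname{NRD}(\operatorname{POLY}^*_f,n)=n^{2+o(1)}$. Hence for no $\delta>0$ is $\operatorname{NRD}(\operatorname{POLY}^*_f,n)=\Omega(n^{2+\delta})$.

Let me unpack this. Let $D$ be a finite set and $R\subseteq D^r$ a predicate. An instance of $\operatorname{CSP}(R)$ is a pair $(X,Y)$ with $X$ a finite set of variables and $Y\subseteq X^r$ a set of clauses. An assignment $\sigma:X\to D$ satisfies $y=(y_1,\dots,y_r)$ if $(\sigma(y_1),\dots,\sigma(y_r))\in R$; we write $\sigma(y)$ for this tuple.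

**Definition (non-redundancy).** The instance is *non-redundant* if every clause $y\in Y$ has a *witness*: an assignment $\sigma_y$ that does not satisfy $y$ but satisfies every other clause of $Y$. $\operatorname{NRD}(R,n)$ is the maximum of $|Y|$ over non-redundant instances with $|X|=n$.

So no clause follows from the others, and we ask how many clauses such a system can have. For our predicate a clause says: *the three values sum to $0$ or $1$ modulo $3$, and are not all zero.* The trivial upper bound is $n^3$. The problem comes from Joshua Brakensiek and Venkatesan Guruswami, "Redundancy Is All You Need (for CSP Sparsification)", arXiv:2411.03451 (2024). The bounds $\Omega(n^2)$ and $O(n^{2.75})$ were known, and the conjecture was that the truth is $\Omega(n^{2+\delta})$ for some $\delta>0$. Theorem 1 says the conjecture is false. The second term of the bound is $n^2\exp\big(C_0(\log n)^{4/5}(\log\log n)^{1/5}\big)$.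

## One variable, two variables, and the quadratic lower bound

**One variable.** The only clause is $(x,x,x)$. As $3x=0$, it says $x\ne0$, and $\operatorname{NRD}=1$.

**Two variables.** Clauses that are permutations of each other are equivalent, and equivalent clauses cannot occur together in a non-redundant instance. So at most four clauses matter. Here are the assignments $(x,y)$ violating each.

- $xxx$: $(0,0),(0,1),(0,2)$.
- $yyy$: $(0,0),(1,0),(2,0)$.
- $xxy$ (sum $2x+y=y-x$): $(0,0)$ and $(0,2),(1,0),(2,1)$.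
- $xyy$ (sum $x-y$): $(0,0)$ and $(2,0),(0,1),(1,2)$.

All four together are redundant: each assignment violating $xxx$ violates another clause too. The three clauses $xxx,yyy,xxy$ have witnesses $(0,1),(2,0),(2,1)$. So $\operatorname{NRD}(\operatorname{POLY}_f^*,2)=3$. Notice two sorts of witness: $(2,1)$ violates $xxy$ because the sum is $2$, while $(0,1)$ violates $xxx$ because the triple is $000$.

**A quadratic family.** Take variables $u_i,w_j$ ($1\le i,j\le\lfloor\frac{n-1}2\rfloor$) and $t$, and all clauses $(u_i,w_j,t)$. For $(i,j)$ put $u_i=w_j=0$, all other $u,w$ equal to $1$, and $t=2$. Clause $(i,j)$ has sum $2$. Every other clause has sum $0$ or $1$ and is not $000$ as $t\neq0$. So $\operatorname{NRD}\ge\lfloor\frac{n-1}2\rfloor^2=\Omega(n^2)$.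

## Two sorts of clauses, and tripartite 3-graphs

**Step: separate the two sorts of witness, and dispose of the first.** Let $(X,Y)$ be non-redundant, $|X|=n$, with witnesses $\sigma_y$. Let $Y_1=\{y: f(\sigma_y(y))\ne0\}$ and $Y_2=Y\setminus Y_1$; for $y\in Y_2$ we have $\sigma_y(y)=000$.

For $y\in Y_1$ consider the polynomial $f(t_{y_1},t_{y_2},t_{y_3})$ in the variables $(t_x)_{x\in X}$. It has degree at most $2$. At the point $\sigma_{y'}$ ($y'\in Y_1$) it is nonzero if $y=y'$ and zero if $y\ne y'$. So these polynomials are linearly independent, and $|Y_1|\le\binom{n+2}2$.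

Everything is now about $Y_2$.

**Step: make the clauses tripartite.** Replace $(y_1,y_2,y_3)$ by $((y_1,1),(y_2,2),(y_3,3))$ and set $\sigma(v,i)=\sigma(v)$. Distinct clauses stay distinct, and repeated variables disappear.

**Definition (3-graph).** A *3-graph* $K$ has disjoint vertex parts $V_1,V_2,V_3$ and a set of faces $F(K)\subseteq V_1\times V_2\times V_3$, every vertex being in a face. A face $e=(x,y,z)$ has pairs $\pi_1=(y,z)$, $\pi_2=(z,x)$, $\pi_3=(x,y)$, and $v_i$ denotes its vertex in $V_i$. $\partial_iK$ is the set of pairs of type $i$. For $F\subseteq F(K)$, $|\partial F|$ is the number of pairs (of all types) contained in faces of $F$. The codegree of a pair is the number of faces containing it.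

**Definition (good).** A 3-graph $G$ is *good* if for every face $e$ there is $\sigma_e:V(G)\to\mathbb F_3$ with $\sigma_e(e)=000$ and $\sigma_e(e')\in\operatorname{POLY}^*_f$ for all faces $e'\ne e$.

So $Y_2$ has become a good 3-graph $G$ with $|V_i|\le n$ and $|F(G)|=|Y_2|$.

**Example.** Let $T=\operatorname{POLY}_f$, viewed as a 3-graph on three copies of $\mathbb F_3$. For $(x,y,z)\in T$ write $s=x+y+z\in\{0,1\}$; there are $9$ faces with each value of $s$, so $18$ faces, on $9$ vertices. $T$ is good: for $e$ with $s(e)=0$ use $\sigma_e(e')=e'-e$, with sum $s(e')$; for $s(e)=1$ use $\sigma_e(e')=e-e'$, with sum $1-s(e')$. In both cases the value is $000$ only for $e'=e$.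

## One alternating sum blocks the dimension count

The obvious plan is to treat $Y_2$ like $Y_1$: find a space of functions of dimension $O(n^2)$ containing all the indicators $\delta_e$, $e\in F(G)$. The natural candidate is $P(G)\subseteq\mathbb C^{F(G)}$.

**Definition (pair functions).** $P(K)\subseteq \mathbb C^{F(K)}$ is the space of functions $p(x,y)+q(y,z)+r(z,x)$ on faces.

We have $\dim P(G)\le3n^2$. Now $\delta_e(e')=1_{000}(\sigma_e(e'))$. So if $1_{000}$ were a pair function on $T$, we could compose with $\sigma_e$, get $\delta_e\in P(G)$, and be done. Is it?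

**Claim A.** A function $k$ on $T$ is a pair function if and only if $\sum_{t\in T}(-1)^{s(t)}k(t)=0$.

*Proof.* A weight $m\in\mathbb C^T$ annihilates all pair functions iff its sum over every fibre of each of the three coordinate-pair projections is $0$. A fibre (say $x,y$ fixed) has two points, one with $s=0$ and one with $s=1$. So $m$ changes sign along each fibre. Moves along fibres connect $T$: raising $x$ by $1$ goes from $s=0$ to $s=1$, then lowering $y$ by $1$ returns to $s=0$; the resulting moves $(1,-1,0)$ and $(0,1,-1)$ generate the plane of vectors of sum $0$, and each point with $s=1$ is one move from one with $s=0$. So the annihilator is spanned by $(-1)^s$. $\square$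

For $1_{000}$ the alternating sum is $1$. So the plan fails, by exactly one dimension: $\dim P(T)=17$, while $T$ is a good 3-graph with $18$ faces. We need one more function on $T$ with nonzero alternating sum, which pulls back to $G$ inside a space of small dimension. With $\zeta=e^{2\pi i/3}$ take $\zeta^{s+1}$:
$$\sum_T(-1)^s\zeta^{s+1}=9(\zeta-\zeta^2)\neq0,\quad\text{so}\quad 1_{000}=\gamma\,\zeta^{s+1}+(\text{pair function}),\qquad \gamma=\frac1{9(\zeta-\zeta^2)}. \tag{1}$$
What makes $\zeta^{s+1}$ useful is that it is a product of two very special functions of pairs.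

## Cocycles and the cup product

**Definition (cocycles).** $Z^1(K)$ is the space of triples $a=(a_{12},a_{23},a_{31})$ of complex functions on pairs $(x,y),(y,z),(z,x)$ with
$$a_{12}(x,y)+a_{23}(y,z)+a_{31}(z,x)=0\quad\text{on every face.}$$
$B^1(K)\subseteq Z^1(K)$ consists of the $a$ with $a_{12}=\varphi(y)-\varphi(x)$, $a_{23}=\varphi(z)-\varphi(y)$, $a_{31}=\varphi(x)-\varphi(z)$ for some function $\varphi$ on vertices. Put $h^1(K)=\dim Z^1/B^1$. The cup product of $a,b\in Z^1(K)$ is the function $(a\cup b)(x,y,z)=a_{12}(x,y)\,b_{23}(y,z)$ on faces.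

**Example (complete tripartite).** If $F(K)=V_1\times V_2\times V_3$ then $h^1(K)=0$. Fix $z_0$, $y_0$, $x_0$; put $\varphi(z_0)=0$, $\varphi(y)=-a_{23}(y,z_0)$, $\varphi(x)=a_{31}(z_0,x)$. The face equation at $(x,y,z_0)$ gives $a_{12}=\varphi(y)-\varphi(x)$. Put $\varphi(z)=\varphi(y_0)+a_{23}(y_0,z)$ (consistent at $z_0$). The equation at $(x,y_0,z)$ gives $a_{31}(z,x)=\varphi(x)-\varphi(z)$, and the one at $(x_0,y,z)$ gives $a_{23}=\varphi(z)-\varphi(y)$.

**Example (the torus).** $T$ has $9$ vertices, $27$ pairs, $18$ faces, and each pair is in two faces: it is a triangulated torus. By the proof of Claim A, the $18$ face equations satisfy exactly one linear relation, so $\dim Z^1(T)=27-17=10$. As $T$ is connected, $\dim B^1(T)=9-1=8$. So $h^1(T)=2$.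

**Lemma 2.** If $K$ is good, then $|F|\le|\partial F|+h^1(K)^2$ for every $F\subseteq F(K)$.

*Proof.*

**Step 1: $\delta_e$ is a cup product modulo pair functions.** Let $e\in F(K)$, with $\sigma=\sigma_e$. Put
$$a_{12}=\zeta^{\sigma(x)-\sigma(y)},\qquad a_{23}=\zeta^{\sigma(y)-\sigma(z)+2},\qquad a_{31}=\zeta^{\sigma(z)-\sigma(x)+1}.$$
Let $s=\sigma(x)+\sigma(y)+\sigma(z)$. Modulo $3$ the first exponent minus the second is $\sigma(x)-2\sigma(y)+\sigma(z)-2=s-2$; the second minus the third is $\sigma(x)+\sigma(y)-2\sigma(z)+1=s-2$; the third minus the first is $\sigma(z)+\sigma(y)-2\sigma(x)+1=s-2$. On every face $s\in\{0,1\}$, so $s-2\ne0$, and the three values are the three distinct cube roots of unity. They sum to $0$, so $a\in Z^1(K)$. Conjugating, $\bar a\in Z^1(K)$. And $a\cup\bar a=\zeta^{s-2}=\zeta^{s+1}$. Composing (1) with $\sigma$ gives $\delta_e\in\gamma\,a\cup\bar a+P(K)$.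

**Step 2: coboundaries do not matter.** If $a\in B^1$, then
$$a_{12}b_{23}=\varphi(y)b_{23}-\varphi(x)b_{23}=\varphi(y)b_{23}+\varphi(x)(b_{12}+b_{31})\in P(K).$$
If $b\in B^1$, then
$$a_{12}b_{23}=\varphi(z)a_{12}-\varphi(y)a_{12}=-\varphi(z)(a_{23}+a_{31})-\varphi(y)a_{12}\in P(K).$$
So $\cup$ induces a bilinear map $(Z^1/B^1)^2\to\mathbb C^{F(K)}/P(K)$, whose image spans a space of dimension at most $h^1(K)^2$.

**Step 3: count.** Restrict to $F$. The $\delta_e$ with $e\in F$ span $\mathbb C^F$ and lie in $P(K)|_F$ plus a space of dimension at most $h^1(K)^2$. A pair function on $F$ is determined by its values on the pairs in faces of $F$, so $\dim P(K)|_F\le|\partial F|$. $\square$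

## Density alone does not bound $h^1$: lines in a plane

If $h^1(G)$ were $n^{o(1)}$ we would be finished with $K=G$, $F=F(G)$. It need not be, even when $G$ is dense and perfectly regular.

**Example.** Let $q$ be a prime, $S_1,S_2,S_3\subseteq\mathbb F_q$ disjoint sets of size $k\ge2$, and $V_i=\{(x,y)\in\mathbb F_q^2: x\in S_i\}$, so $|V_i|=n:=kq$. The faces are the triples of points of $V_1\times V_2\times V_3$ on a common line $y=ax+b$. Two points with different first coordinates lie on exactly one such line. So all $3n^2$ pairs occur, each with codegree exactly $k$, and there are $q^2k^3=n^2k$ faces. The pairs and the faces are partitioned among the $q^2$ lines, and each line carries a complete tripartite 3-graph, for which $Z^1=B^1$ has dimension $3k-1$. Thus $\dim Z^1=q^2(3k-1)$. The whole 3-graph is connected, so $\dim B^1=3n-1$, and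
$$h^1=q^2(3k-1)-3kq+1 .$$
This is of order $n^2/k$, and its square far exceeds the number $n^2k$ of faces.

Two repairs are visible. One may keep a single line: it has $k^3$ faces, $3k^2$ pairs, $h^1=0$. Or one may *split* each point into one copy per line through it: faces and pairs are unchanged, and $h^1$ drops to $0$.

**Definition (over).** $K$ is *over* $G$ if there are maps $\theta:V_i(K)\to V_i(G)$ that send faces to faces and are injective on the pairs of each type. Then $\theta$ is injective on faces, because a face is determined by its pairs. The relation is transitive, and a sub-3-graph (some faces, and the vertices in them) is over the whole.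

**Example.** If two faces $(x,y,z),(x,y',z')$ share only the vertex $x$, splitting $x$ in two gives two disjoint faces over them. If the faces are $(x,y,z),(x,y,z')$, splitting $x$ is not allowed: two pairs would lie above $(x,y)$.

If $G$ is good and $K$ is over $G$, then $K$ is good: use $\sigma_{\theta(e)}\circ\theta$, and note $\theta(e')\ne\theta(e)$ for $e'\neq e$. So Theorem 1 follows from a purely combinatorial statement.

**Theorem 3.** There is an absolute constant $C_0\ge2$ such that if $n\ge16$, $C_0(\log\log n/\log n)^{1/5}\le\delta\le1$, and $G$ is a 3-graph with $|V_i|\le n$ and $|F(G)|\ge n^{2+\delta}$, then there are $K$ over $G$ and $F\subseteq F(K)$ with $|F|>|\partial F|+h^1(K)^2$.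

*Theorem 3 implies Theorem 1.* Put $\delta=C_0(\log\log n/\log n)^{1/5}$. If $\delta>1$ the bound is trivial, as $|Y|\le n^3$. If $\delta\le1$ and $|Y_2|\ge n^{2+\delta}$, Theorem 3 applies to the good 3-graph $G$ built from $Y_2$ and gives a good $K$ contradicting Lemma 2. So $|Y_2|<n^{2+\delta}$, and $|Y_1|\le\binom{n+2}2$. $\square$

The rest proves Theorem 3, until the last section.

## Tools and parameters

Logarithms are natural, $H(\cdot)$ is Shannon entropy, $D(\nu\|\mu)=\sum\nu\log(\nu/\mu)$ is relative entropy, $h_b(t)=-t\log t-(1-t)\log(1-t)$, and all spaces are finite. We use these standard facts.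

- **(E1)** Chain rule: $D(\nu_{XY}\|\mu_{XY})=D(\nu_X\|\mu_X)+\sum_x\nu_X(x)D(\nu^x\|\mu^x)$, with $\nu^x,\mu^x$ the conditional laws of $Y$. So passing to a marginal does not increase $D$.
- **(E2)** If $\mu=\mu_1\times\mu_2$, then $D(\nu\|\mu)\ge D(\nu_1\|\mu_1)+D(\nu_2\|\mu_2)$.
- **(E3)** Gibbs: if $k\ge0$ is positive on the support of $\nu\ll\mu$, then $\mathbb E_\nu\log k-D(\nu\|\mu)\le\log\mathbb E_\mu k$. For $k>0$ equality holds when $\nu\propto k\mu$.
- **(RT)** Riesz–Thorin: if an operator has norm $\le M_0$ from $L^{p_0}$ to $L^{q_0}$ and $\le M_1$ from $L^{p_1}$ to $L^{q_1}$, then it has norm $\le M_0^{1-t}M_1^t$ from $L^p$ to $L^q$, where $\frac1p=\frac{1-t}{p_0}+\frac t{p_1}$, $\frac1q=\frac{1-t}{q_0}+\frac t{q_1}$.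
- **(Ch)** Cheeger's inequality for reversible chains (Lawler–Sokal, Jerrum–Sinclair): if every set $U$ of stationary measure in $(0,\frac12]$ has ergodic flow out of $U$ at least $\Phi$ times its measure, then all eigenvalues on mean-zero functions are at most $1-\Phi^2/2$.

Put $\ell=\log n$, $\ell_2=\log\log n$. For $n\ge16$ we have $\ell_2\ge1$. In Theorem 3, $\delta\ge2\ell^{-1/5}\ge2/\ell$, so
$$\log(2/\delta)\le\ell_2,\qquad \delta\ell\ge\delta^5\ell\ge C_0^5\,\ell_2 .\tag{2}$$
Parameters:
$$c=\tfrac{\delta}{400},\quad \lambda=\tfrac c6,\quad c'=c-3\lambda=\tfrac c2,\quad \kappa=\tfrac{1+c}3,\quad \kappa'=\kappa-\lambda=\tfrac{1+c'}3,\quad \rho=3\log(1+\log_2n).$$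
All $O(\cdot)$ have absolute constants, not depending on $C_0$. Since $1+\log_2 n\le2\ell$ for $n\ge16$, we have $\rho\le3(\log2+\ell_2)\le6\ell_2$, so $3\rho+3\le21\ell_2$. We require $C_0^5\ge2100$; then by (2)
$$3\rho+3\le0.01\,\delta\ell,\qquad \delta\ell\ge2100 .\tag{3}$$

## An entropy functional that rewards splitting

**Step 1: make codegrees uniform.** Let $N=|F(G)|$. Classify faces by $(\lfloor\log_2\operatorname{codeg}_G(\pi_i)\rfloor)_{i=1,2,3}$. There are at most $(1+\log_2n)^3=e^\rho$ classes. Let $G_0$ be the sub-3-graph of a largest class, with $N_0\ge Ne^{-\rho}$ faces. There are $D_i$ such that pairs in $\partial_iG_0$ have codegree in $[D_i,2D_i)$ in $G$. Hence $|\partial_iG_0|\le N/D_i$, codegrees in $G_0$ are $<2D_i$, and $N_0\le2D_in^2$ gives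
$$\log(2D_i)\ge\log N_0-2\ell\ge\delta\ell-\rho .\tag{4}$$

**Step 2: set up the extremal problem.** For $K$ over $G_0$ and a probability measure $\mu$ on $F(K)$, let $e\sim\mu$ and
$$E(K,\mu)=H(e)-\kappa\sum_iH(\pi_i)+\lambda\sum_iH(v_i).$$
With $h_i=H(v_i|\pi_i)$ we have $H(\pi_i)=H(e)-h_i$, and as $3\kappa=1+c$,
$$E(K,\mu)=\kappa\sum_ih_i-c\,H(e)+\lambda\sum_iH(v_i).\tag{5}$$
The first term wants pairs to have many completions; the second prefers small pieces; the third rewards splitting vertices. In the example of lines, with uniform measures, the original 3-graph has $E=(1-\frac32c)\log k-\frac32c\log q$. Splitting every point changes only the last sum, raising each $H(v_i)$ from $\log(kq)$ to $\log(kq^2)$; this adds $3\lambda\log q=\frac c2\log q$. A single line has $E=3\log k-2(1+c)\log k+\frac c2\log k=(1-\frac32c)\log k$. So $E$ ranks them as we wish: original, then split, then single line.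

Faces of $K$ inject into those of $G_0$, so up to isomorphism there are finitely many $K$. $E$ is continuous in $\mu$. So a maximum exists. **Fix a maximiser $(K,\mu)$, with $K$ restricted to the support of $\mu$, so that $\mu$ has full support on $F(K)$.**

**Step 3: at the maximum, pairs have nearly $D_i$ completions.** Faces of $K$ at a pair inject into faces of $G_0$ at its image, so $h_i\le\log(2D_i)$. Each vertex lies in a pair, a pair of a fixed type determines its vertices, and pairs inject into those of $G_0$; so $|V_i(K)|\le n^2$ and $H(v_i)\le2\ell$. By (5),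
$$E(K,\mu)\le\kappa\sum h_i+6\lambda\ell=\kappa\sum h_i+c\,\ell .$$
The uniform measure on $G_0$ is a competitor, so
$$E(K,\mu)\ge\log N_0-\kappa\sum_i\log(N/D_i)\ge-\rho-c\log N+\kappa\sum\log D_i\ge\kappa\sum\log D_i-3c\ell-\rho .$$
Hence $\sum_jh_j\ge\sum_j\log D_j-(4c\ell+\rho)/\kappa$, and $1/\kappa\le3$. Using $h_j\le\log D_j+\log2$ for $j\ne i$,
$$h_i\ge\log D_i-12c\,\ell-3\rho-2\log2\qquad(i=1,2,3).\tag{6}$$

## A set of faces with few pairs

This section finds $F\subseteq F(K)$ with $|F|\ge2|\partial F|$ and $|F|\ge n^{\delta/4}$, and so reduces Theorem 3 to a bound on $h^1(K)$.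

**Step 1: most faces are unlikely given any of their pairs.** Let $\psi_i(e)=\mu(e)/\mu(\pi_i(e))$ and $Z_i=\log(2D_i\psi_i(e))$, $e\sim\mu$. Since $\mathbb E[-\log\psi_i]=h_i$, (6) gives $\mathbb EZ_i\le12c\ell+3\rho+3\log2$. Given $\pi_i$ there are fewer than $2D_i$ faces; writing $t=2D_i\psi_i$ for each of them, the conditional mean of $Z_i^-$ is $\frac1{2D_i}\sum t\log^+(1/t)\le\frac1e$. So
$$\mathbb EZ_i^+\le12c\ell+3\rho+3\log2+\tfrac1e\le0.03\,\delta\ell+3\rho+3\le0.04\,\delta\ell .$$
If $\psi_i>n^{-\delta/2}$, then by (4) $Z_i>\frac\delta2\ell-\rho\ge0.49\,\delta\ell$. By Markov, $\Pr(\psi_i>n^{-\delta/2})\le\frac{0.04}{0.49}\le\frac1{10}$. So $F_0=\{e:\psi_i(e)\le n^{-\delta/2}\text{ for all }i\}$ has $\mu(F_0)\ge0.7$.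

**Step 2: delete pairs of small codegree.** Put $m=n^{\delta/4}$; by (3), $m\ge6$. Starting from $F_0$, repeatedly choose a pair whose current codegree is in $[1,m)$ and delete all faces containing it. Each pair is chosen at most once. A chosen pair $\pi$ costs mass at most $m\,n^{-\delta/2}\mu(\pi)$. Summing over all pairs of three types, the deleted mass is at most $3n^{-\delta/4}=3/m\le\frac12<0.7$. So a nonempty $F$ remains in which every occurring pair has codegree $\ge m$. Thus $|F|\ge m$ and $|\partial F|\le3|F|/m\le|F|/2$, so $|F|-|\partial F|\ge m/2$. Hence **Theorem 3 follows once we show**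
$$h^1(K)^2<\tfrac12\,n^{\delta/4}.\tag{7}$$

## What maximality says

From now on only the maximality of $(K,\mu)$ is used. First we turn it into one inequality, which combines "no change of measure pays" with "no splitting pays".

**Lemma 4.** Let $K'$ be over $K$, $\nu'$ a probability measure on $F(K')$, $\nu$ its image on $F(K)$, and $v_i'\mapsto v_i$ the vertices. Then
$$D(\nu\|\mu)\ \ge\ \kappa'\sum_iD(\nu_{\pi_i}\|\mu_{\pi_i})+\lambda\sum_iH_{\nu'}(v_i'|v_i).\tag{8}$$

*Proof.* **Step 1: first-order condition.** For a random variable $X$ on faces, the derivative of $H_\mu(X)$ in direction $\nu-\mu$ is $-\sum\nu_X\log\mu_X-H_\mu(X)$. As $\mu$ is an interior maximum of $E(K,\cdot)$, the derivative of $E$ vanishes: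
$$\sum_e\nu(e)\Big[-\log\mu(e)+\kappa\sum_i\log\mu(\pi_i)-\lambda\sum_i\log\mu(v_i)\Big]=E(K,\mu).$$
Since $D(\nu_X\|\mu_X)=-H_\nu(X)-\sum\nu_X\log\mu_X$, this says
$$D(\nu\|\mu)-\kappa\sum_iD(\nu_{\pi_i}\|\mu_{\pi_i})+\lambda\sum_iD(\nu_{v_i}\|\mu_{v_i})=E(K,\mu)-E(K,\nu).$$
**Step 2: compare with $K'$.** Faces and pairs inject, so they have the same entropies under $\nu'$ and $\nu$, while $H_{\nu'}(v_i')=H_\nu(v_i)+H_{\nu'}(v'_i|v_i)$. So $E(K',\nu')=E(K,\nu)+\lambda\sum H_{\nu'}(v_i'|v_i)$. As $K'$ is over $G_0$, $E(K',\nu')\le E(K,\mu)$. Hence the left side above is at least $\lambda\sum H_{\nu'}(v_i'|v_i)$.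

**Step 3: absorb the vertex terms.** By (E1), $D(\nu_{v_1}\|\mu_{v_1})\le D(\nu_{\pi_2}\|\mu_{\pi_2})$, $D(\nu_{v_2}\|\mu_{v_2})\le D(\nu_{\pi_3}\|\mu_{\pi_3})$, $D(\nu_{v_3}\|\mu_{v_3})\le D(\nu_{\pi_1}\|\mu_{\pi_1})$. So $\lambda\sum D(\nu_{v_i}\|\mu_{v_i})\le\lambda\sum D(\nu_{\pi_i}\|\mu_{\pi_i})$, and $\kappa-\lambda=\kappa'$. $\square$

The first application uses no splitting: two vertices of a pair cannot both carry most of its relative entropy.

**Lemma 5.** For a probability measure $\eta$ on the pairs $(v,w)$ of a fixed type of $K$,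
$$D(\eta\|\mu_{vw})\ge\tfrac{1+\frac32c'}2\big(D(\eta_v\|\mu_v)+D(\eta_w\|\mu_w)\big).$$

*Proof.* Apply (8) with $K'=K$ and $\nu=\eta\cdot\mu(u|v,w)$, $u$ the third vertex. By (E1), $D(\nu\|\mu)=D(\eta\|\mu_{vw})$. The other two pairs contain $v$ and $w$ respectively, so $(1-\kappa')D(\eta\|\mu_{vw})\ge\kappa'(D(\eta_v\|\mu_v)+D(\eta_w\|\mu_w))$. Finally
$$\tfrac{\kappa'}{1-\kappa'}=\tfrac{1+c'}{2-c'}\ge\tfrac12(1+c')(1+\tfrac{c'}2)\ge\tfrac12(1+\tfrac32c').\qquad\square$$

## The link of a vertex expands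

Now we use splitting at one vertex. Fix a vertex $v$ of $K$. Let $\mu^v$ be the conditional law of the other two vertices $(w,u)$ of a face at $v$. For a set $U$ of neighbours of $v$ (in both other parts) put
$$\vartheta=\tfrac12\big(\mu^v(w\in U)+\mu^v(u\in U)\big),\quad \iota=\mu^v(w,u\in U),\quad \iota^c=\mu^v(w,u\notin U),\quad \varepsilon=1-\iota-\iota^c .$$
Counting, $\vartheta=\iota+\varepsilon/2$, so $\iota=\vartheta-\varepsilon/2\le\vartheta$ and $\iota^c=1-\vartheta-\varepsilon/2$.

Let $K'$ arise from $K$ by splitting $v$ into $v^U,v^*$: faces at $v$ with $w,u\in U$ go to $v^U$, those with $w,u\notin U$ go to $v^*$, the crossing ones (and vertices then in no face) are deleted. $K'$ is over $K$: a surviving pair $(v,w)$ lifts only to $v^U$ if $w\in U$, and only to $v^*$ otherwise.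

**Lemma 6.** (a) $\iota\le5\,\vartheta^{1+\lambda}$. (b) If $\vartheta\le\frac12$, then $\varepsilon\ge\frac23\lambda\vartheta$.

*Proof.* Put $m_v=\mu(v)$. In both parts we use (8), drop its pair terms, and note that only faces at $v$ contribute to $D(\nu\|\mu)$ and to $H_{\nu'}(v'|v)$.

(a) *Small sets contain few edges of the link.* If $\vartheta>\frac14$, then $\iota\le\vartheta\le4^\lambda\vartheta^{1+\lambda}\le4\vartheta^{1+\lambda}$. If $\iota=0$ there is nothing to show. Let $0<\vartheta\le\frac14$, $\iota>0$; as $\varepsilon\le2\vartheta$, $\iota^c\ge1-2\vartheta>0$. Let $\nu'$ equal $\mu$ off $v$, and give mass $\vartheta m_v$ to the faces at $v$ inside $U$ and $(1-\vartheta)m_v$ to those outside, in each case proportionally to $\mu$. After division by $m_v$, (8) gives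
$$\vartheta\log\tfrac\vartheta\iota+(1-\vartheta)\log\tfrac{1-\vartheta}{1-2\vartheta}\ \ge\ \lambda h_b(\vartheta)\ \ge\ \lambda\vartheta\log\tfrac1\vartheta .$$
Since $\log(1+x)\le x$, the second term is at most $\vartheta\frac{1-\vartheta}{1-2\vartheta}\le\frac32\vartheta$. Dividing by $\vartheta$: $\iota\le e^{3/2}\vartheta^{1+\lambda}\le5\vartheta^{1+\lambda}$.

(b) *Every set has boundary.* If $\varepsilon>\frac12$ it is clear; if $\iota=0$, then $\varepsilon=2\vartheta$. Otherwise $\varepsilon\le\frac12$ and, as $\vartheta\le\frac12$, $\iota^c\ge\iota>0$. Let $\nu'$ equal $\mu$ off $v$, and let the mass $m_v$ be distributed as $\mu^v$ conditioned on non-crossing. Then (8) gives $\log\frac1{1-\varepsilon}\ge\lambda h_b\big(\frac\iota{1-\varepsilon}\big)$. By convexity $\log\frac1{1-\varepsilon}\le(2\log2)\varepsilon$ on $[0,\frac12]$, and by concavity $h_b(t)\ge(2\log2)\min(t,1-t)$. So $\varepsilon\ge\lambda\frac{\min(\iota,\iota^c)}{1-\varepsilon}\ge\lambda\iota=\lambda(\vartheta-\frac\varepsilon2)$,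 and $\varepsilon\ge\frac\lambda{1+\lambda/2}\vartheta\ge\frac23\lambda\vartheta$. $\square$

Part (b) will give a spectral gap. Part (a) gives a stronger, entropic statement: given $v$, the information about $w$ and the information about $u$ cannot both be almost all of the information.

**Lemma 7.** Let $\tau=\lambda/8$. There is $c_2=O(\log(2/\delta))$ such that for every probability measure $\nu$ on $F(K)$ and every $i$, with $v=v_i$ and $w,u$ the other two vertices,
$$D(\nu\|\mu)-D(\nu_v\|\mu_v)\ \ge\ \tfrac{1+\tau}2\big(D(\nu_{vw}\|\mu_{vw})+D(\nu_{vu}\|\mu_{vu})-2D(\nu_v\|\mu_v)\big)-c_2 .$$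

*Proof.* **Step 1: rectangles.** Fix $v$, and let $A,B$ be sets of neighbours in the two parts, with $\alpha=\mu^v(w\in A)$, $\alpha'=\mu^v(u\in B)$, $M=\max(\alpha,\alpha')$, $m_0=\min(\alpha,\alpha')$. Lemma 6(a) with $U=A\sqcup B$ (so $\vartheta\le M$) gives $\mu^v(A\times B)\le\min(m_0,5M^{1+\lambda})$. With $\beta=\lambda/4$ I claim
$$\mu^v(A\times B)\le5(\alpha\alpha')^{(1+\beta)/2}.$$
If $m_0\ge M^{1+\lambda}$, then $\alpha\alpha'\ge M^{2+\lambda}$ and $(\alpha\alpha')^{(1+\beta)/2}\ge M^{(1+\lambda/2)(1+\lambda/4)}\ge M^{1+\lambda}$, as $(1+\frac\lambda2)(1+\frac\lambda4)\le1+\lambda$ and $M\le1$. If $m_0<M^{1+\lambda}$, then $m_0^{1-\beta}\le M^{(1+\lambda)(1-\beta)}\le M^{1+\beta}$, because $(1+\lambda)(1-\beta)\ge1+\beta$, i.e. $\lambda\ge\frac\lambda2+\frac{\lambda^2}4$; multiplying by $m_0^{1+\beta}$ and taking square roots, $m_0\le(m_0M)^{(1+\beta)/2}$.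

**Step 2: functions.** Let $r_0=\frac2{1+\beta}$ and $r=\frac2{1+\beta/2}$, so $\frac1r=\frac{1+\tau}2$. For $f_1,f_2\ge0$, by Step 1,
$$\mathbb E_{\mu^v}[f_1(w)f_2(u)]=\int\!\!\int\mu^v(f_1>s,f_2>t)\,ds\,dt\le5\int_0^\infty\mu^v(f_1>s)^{1/r_0}ds\int_0^\infty\mu^v(f_2>t)^{1/r_0}dt .$$
If $\|f_1\|_r=1$, then $\mu^v(f_1>s)\le\min(1,s^{-r})$ and the integral is at most $1+\frac1{r/r_0-1}$. Here $\frac r{r_0}-1=\frac{\beta/2}{1+\beta/2}$, so this is $2+\frac2\beta$. Hence $\mathbb E_{\mu^v}[f_1f_2]\le C_2\|f_1\|_r\|f_2\|_r$ with $C_2=5(2+2/\beta)^2$.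

**Step 3: entropy.** Let $\nu^v$ be the conditional law of $(w,u)$ under $\nu$. Take $f_1=(d\nu^v_w/d\mu^v_w)^{1/r}$, $f_2=(d\nu^v_u/d\mu^v_u)^{1/r}$, both of norm $1$. By (E3),
$$D(\nu^v\|\mu^v)\ge\mathbb E_{\nu^v}\log(f_1f_2)-\log\mathbb E_{\mu^v}[f_1f_2]\ge\tfrac1r\big(D(\nu^v_w\|\mu^v_w)+D(\nu^v_u\|\mu^v_u)\big)-\log C_2 .$$
Average over $v\sim\nu_v$ and use (E1) three times; put $c_2=\log C_2$, which is $O(\log(2/\delta))$ as $\beta=\lambda/4=\delta/9600$. $\square$

## From one pair to the next: a two-step inequality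

The next lemma combines Lemmas 5 and 7. It concerns the move $(v,w)\to(u,w')$ that completes $(v,w)$ to a face by $u$, then completes $(v,u)$ again by $w'$.

**Lemma 8.** Let $\{i,j,k\}=\{1,2,3\}$. Let $Q$ be the law of $(v,w,u,w')\in V_i\times V_j\times V_k\times V_j$ where $(v,u)\sim\mu_{vu}$ and $w,w'$ are conditionally independent given $(v,u)$, each with law $\mu(\cdot|v,u)$. Put $\theta_0=\tau c'/16$. There is $C_3=O(\delta^{-2}\log(2/\delta))$ such that for all $\nu\ll Q$
$$D(\nu\|Q)\ge\tfrac{1+\theta_0}2\big(D(\nu_{vw}\|\mu_{vw})+D(\nu_{uw'}\|\mu_{uw'})\big)-2C_3 .$$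

*Proof.* Write $D=D(\nu\|Q)$ and $D_S$ for the relative entropy of the marginal on $S$. Under $Q$ the marginals on $(v,w,u)$ and $(v,w',u)$ are $\mu$.

**Step 1: if the inequality fails without $-2C_3$, almost all information sits in $(v,u)$.** Suppose $D<\frac{1+\theta_0}2(D_{vw}+D_{uw'})$. As both terms are at most $D$, each is at least $(\frac2{1+\theta_0}-1)D\ge(1-2\theta_0)D$. By (E1) and (E2), conditional independence gives
$$D\ge D_{vu}+(D_{vwu}-D_{vu})+(D_{vuw'}-D_{vu})=D_{vwu}+D_{vuw'}-D_{vu},$$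
and $D_{vwu}\ge D_{vw}$, $D_{vuw'}\ge D_{uw'}$. So $D_{vu}\ge2(1-2\theta_0)D-D=(1-4\theta_0)D$.

**Step 2: then almost all of it sits in $v$ alone, and in $u$ alone.** Lemma 7 for the face $vwu$ with centre $v$, with $D\ge D_{vwu}$ and $D_{vw},D_{vu}\ge(1-4\theta_0)D$, gives
$$D-D_v\ge(1+\tau)\big((1-4\theta_0)D-D_v\big)-c_2 .$$
So $\tau D_v\ge(\tau-4\theta_0(1+\tau))D-c_2\ge(\tau-8\theta_0)D-c_2$, i.e. $D_v\ge(1-\frac{c'}2)D-\frac{c_2}\tau$. In the same way, from the face $vuw'$ with centre $u$, $D_u\ge(1-\frac{c'}2)D-\frac{c_2}\tau$.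

**Step 3: this contradicts Lemma 5 unless $D$ is bounded.** By Lemma 5,
$$D\ge D_{vu}\ge(1+\tfrac32c')\big((1-\tfrac{c'}2)D-\tfrac{c_2}\tau\big)\ge(1+\tfrac{c'}4)D-\tfrac52\tfrac{c_2}\tau,$$
because $(1+\frac32c')(1-\frac{c'}2)=1+c'-\frac34c'^2\ge1+\frac{c'}4$. So $D\le C_3:=10c_2/(c'\tau)$, which is $O(\delta^{-2}\log(2/\delta))$. Then $\frac{1+\theta_0}2(D_{vw}+D_{uw'})\le(1+\theta_0)D\le2C_3$, and the right side of the lemma is at most $0$. $\square$

**The functional form.** For $f_1,f_2>0$, (E3) and Lemma 8 give, with $r_1=\frac2{1+\theta_0}$,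
$$\log\mathbb E_Q[f_1(v,w)f_2(u,w')]=\max_\nu\{\mathbb E_\nu\log f_1+\mathbb E_\nu\log f_2-D(\nu\|Q)\}$$
$$\le2C_3+\max_\nu\big\{\mathbb E_\nu\log f_1-\tfrac1{r_1}D(\nu_{vw}\|\mu_{vw})\big\}+\max_\nu\big\{\mathbb E_\nu\log f_2-\tfrac1{r_1}D(\nu_{uw'}\|\mu_{uw'})\big\}.$$
By (E3) again $\mathbb E_\nu\log f_1-\frac1{r_1}D(\nu_{vw}\|\mu_{vw})\le\frac1{r_1}\log\mathbb E f_1^{r_1}$, and similarly for $f_2$. By continuity, for all $f_1,f_2\ge0$,
$$\mathbb E_Q[f_1(v,w)f_2(u,w')]\le e^{2C_3}\,\|f_1\|_{L^{r_1}(\mu_{vw})}\|f_2\|_{L^{r_1}(\mu_{uw'})} .\tag{9}$$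
As $r_1<2$, this is stronger than Cauchy–Schwarz by a definite exponent.

## Walks on ordered pairs

To bound $h^1(K)$ we realise $H^1$ by harmonic cocycles and show that these have small $L^q$ norms. First the operators.

Let $\Omega$ be the set of ordered pairs $(v,w)$ of vertices in different parts that lie in a common face, and $\varpi(v,w)=\frac16\mu_{vw}(v,w)$. There are six ordered types, so $\varpi$ is a probability measure; it is symmetric, has full support, and $|\Omega|\le6n^2$. Given the first entry $v$ (the *centre*), the law of $w$ is $\varpi^v$, the equal mixture of the two marginals of $\mu^v$. For functions $\xi$ on $\Omega$ put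
$$(\mathcal T\xi)(v,w)=\mathbb E_\mu[\xi(v,u)\,|\,v,w]\ \ (u\text{ the third vertex}),\qquad (R\xi)(v,w)=\xi(w,v),\qquad(\mathcal E\xi)(v,\cdot)=\mathbb E_{\varpi^v}\xi(v,\cdot).$$
On each star $\{(v,\cdot)\}$, $\mathcal T$ is a Markov operator, reversible for $\varpi^v$: the flow from $w$ to $u$ is $\frac12\mu^v(w,u)$, which is symmetric. Also $\mathcal T\mathcal E=\mathcal E\mathcal T=\mathcal E$, and $R$ is an isometry of every $L^p(\varpi)$.

**Step 1: spectral gap.** For $U$ in the star of $v$ with $\varpi^v(U)=\vartheta\le\frac12$, the flow out of $U$ is $\varepsilon/2\ge\frac\lambda3\vartheta$ by Lemma 6(b). By (Ch), on functions with $\mathcal E\xi=0$ all eigenvalues of $\mathcal T$ are at most $1-g$, with $g=\lambda^2/18$. (There may be eigenvalues near $-1$: the link is bipartite. So we make the walk lazy.)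

**Step 2: inverting $I-\mathcal T$.** Let $\mathcal L=\frac12(I+\mathcal T)$ and
$$\mathcal G=\tfrac12\sum_{j\ge0}\mathcal L^j(I-\mathcal E).$$
On $L^2(\varpi)$, $\|\mathcal L^j(I-\mathcal E)\|\le(1-\frac g2)^j$, as $\mathcal L$ has spectrum in $[0,1-\frac g2]$ on $\ker\mathcal E$. On $L^\infty$ the norm is at most $2$. By (RT), for $p\ge2$, $\|\mathcal L^j(I-\mathcal E)\|_{p\to p}\le2(1-\frac g2)^{2j/p}$. Summing, and using $(1-\frac g2)^{2/p}\le1-\frac gp$,
$$\|\mathcal G\|_{p\to p}\le\frac1{1-(1-\frac g2)^{2/p}}\le\frac pg\qquad(p\ge2).\tag{10}$$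
Since $\frac12(I-\mathcal T)=I-\mathcal L$, the sum telescopes: $\mathcal G(I-\mathcal T)=I-\mathcal E$. And $\mathcal G$ commutes with $\mathcal T$.

**Step 3: an operator that gains integrability.** Could $\mathcal T$ itself map $L^p$ to some $L^{p'}$, $p'>p$, with norm bounded independently of $n$? No: $\xi(v,w)=1_{v=v_0}$ is fixed by $\mathcal T$, and $\|\xi\|_{p'}/\|\xi\|_p=\varpi(v=v_0)^{1/p'-1/p}$ grows as the mass of $v_0$ shrinks. The operator $R\mathcal T$ has the same defect, as $R\mathcal T1_{v=v_0}=1_{w=v_0}$. But $S=\mathcal TR\mathcal T$ does gain. Unwinding,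
$$(S\xi)(v,w)=\mathbb E_u\mathbb E_{w'}\,\xi(u,w'),\qquad u\sim\mu(\cdot|v,w),\quad w'\sim\mu(\cdot|v,u),$$
which is the transition from $(v,w)$ to $(u,w')$ under $Q$ of Lemma 8. It takes the ordered type $(i,j)$ to $(k,j)$, a bijection of the six types. For $\xi,\chi\ge0$, write $\xi_t,\chi_t$ for the restrictions to type $t$; then $\sum_t\|\xi_t\|_{L^{r_1}(\mu)}^{r_1}=6\|\xi\|_{r_1}^{r_1}$. By (9), by Hölder on the six types, and by $\|\cdot\|_{\ell^{r_1'}}\le\|\cdot\|_{\ell^{r_1}}$ with $r_1'=\frac2{1-\theta_0}\ge r_1$ the dual exponent,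
$$\langle\chi,S\xi\rangle\le\tfrac16e^{2C_3}\sum\|\chi_{(i,j)}\|\,\|\xi_{(k,j)}\|\le\tfrac166^{2/r_1}e^{2C_3}\|\chi\|_{r_1}\|\xi\|_{r_1}\le6e^{2C_3}\|\chi\|_{r_1}\|\xi\|_{r_1},$$
as $\frac2{r_1}=1+\theta_0\le2$. For complex $\xi,\chi$ use $|\langle\chi,S\xi\rangle|\le\langle|\chi|,S|\xi|\rangle$. By duality $\|S\|_{r_1\to r_1'}\le6e^{2C_3}$. Also $\|S\|_{\infty\to\infty}\le1$. Put $\omega=r_1'/r_1=\frac{1+\theta_0}{1-\theta_0}\in(1,2]$. By (RT) and $r_1\le2$,
$$\|S\|_{p\to\omega p}\le(6e^{2C_3})^{r_1/p}\le(6e^{2C_3})^{2/p}\qquad(p\ge r_1).\tag{11}$$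

## Harmonic cocycles

**Step 1: represent $H^1$.** Identify $a\in Z^1(K)$ with the antisymmetric $A:\Omega\to\mathbb C$ such that $A(x,y)=a_{12}$, $A(y,z)=a_{23}$, $A(z,x)=a_{31}$. Then $A(v,w)+A(w,u)+A(u,v)=0$ on faces, in any order of the vertices, and $B^1$ consists of the $A(v,w)=\varphi(w)-\varphi(v)$. Let $\mathcal H=Z^1\cap(B^1)^\perp$ in $L^2(\varpi)$; so $\dim\mathcal H=h^1(K)$. By symmetry of $\varpi$ and antisymmetry of $A$,
$$\sum_{(v,w)}\varpi(v,w)A(v,w)\overline{(\varphi(w)-\varphi(v))}=-2\sum_v\overline{\varphi(v)}\sum_w\varpi(v,w)A(v,w),$$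
so $A\perp B^1$ iff $\mathcal EA=0$.

**Step 2: a self-reproducing identity.** Let $A\in\mathcal H$. The cocycle equation reads $A(v,w)-A(v,u)=-A(w,u)$. Average over $u$ given $(v,w)$. The average of $A(w,u)$ is $(\mathcal TA)(w,v)=(R\mathcal TA)(v,w)$. So $(I-\mathcal T)A=-R\mathcal TA$. Apply $\mathcal G$ and use $\mathcal EA=0$: $A=-\mathcal GR\mathcal TA$. Substituting this into itself and using $\mathcal T\mathcal G=\mathcal G\mathcal T$,
$$A=\mathcal GR\,\mathcal T\mathcal G\,R\mathcal TA=\mathcal GR\,\mathcal G\,(\mathcal TR\mathcal T)A=\mathcal GR\,\mathcal G\,S\,A\qquad(A\in\mathcal H).\tag{12}$$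

**Step 3: bootstrap from $L^2$ to $L^q$.** By (10), (11), (12), for $p\ge2$,
$$\|A\|_{\omega p}\le\Big(\frac{\omega p}g\Big)^2(6e^{2C_3})^{2/p}\,\|A\|_p .$$
Iterate with $p_i=2\omega^i$ until first $q:=p_k\ge64/\delta$; then $q\le128/\delta$. As $\log\omega\ge2\theta_0$ and $\theta_0=\tau c'/16$ is a constant times $\delta^2$, $k=O(\theta_0^{-1}\log(2/\delta))=O(\delta^{-2}\log(2/\delta))$. As $g$ is a constant times $\delta^2$, each factor $(\omega p_i/g)^2$ has logarithm $O(\log(2/\delta))$. And $\sum_i\frac1{p_i}\le\frac12\cdot\frac1{1-1/\omega}=\frac{1+\theta_0}{4\theta_0}=O(\delta^{-2})$. So $\|A\|_q\le C_q\|A\|_2$ on $\mathcal H$, where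
$$\log C_q\le k\cdot O(\log\tfrac2\delta)+O(1+C_3)\sum_i\tfrac1{p_i}=O(\delta^{-2}\log^2\tfrac2\delta)+O(\delta^{-2}\log\tfrac2\delta)\cdot O(\delta^{-2})=O(\delta^{-4}\log\tfrac2\delta).$$

**Step 4: a space on which $L^q$ and $L^2$ are comparable is small.** For $A\in\mathcal H$ and a point $\mathsf p\in\Omega$, $\varpi(\mathsf p)|A(\mathsf p)|^q\le\|A\|_q^q$, so $|A(\mathsf p)|\le C_q\,\varpi(\mathsf p)^{-1/q}\|A\|_2$. For an orthonormal basis $(A_j)$ of $\mathcal H$,
$$\sum_j|A_j(\mathsf p)|^2=\sup_{\|A\|_2=1}|A(\mathsf p)|^2\le C_q^2\,\varpi(\mathsf p)^{-2/q}.$$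
Sum against $\varpi$; the left side gives $\dim\mathcal H$. By Hölder and $\frac2q\le\frac\delta{32}$,
$$h^1(K)\le C_q^2\sum_{\mathsf p}\varpi(\mathsf p)^{1-2/q}\le C_q^2|\Omega|^{2/q}\le C_q^2(6n^2)^{\delta/32}\le6\,C_q^2\,n^{\delta/16}.$$

**Step 5: the final choice of $C_0$.** So $h^1(K)^2\le36\,C_q^4\,n^{\delta/8}$, and (7) holds if $72\,C_q^4<n^{\delta/8}$. Let $C_4$ be an absolute constant with $\log C_q\le C_4\delta^{-4}\log(2/\delta)$. As $\log72\le7\log2\le7\delta^{-4}\log(2/\delta)$, it suffices that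
$$\delta^5\ell>8(7+4C_4)\log(2/\delta).$$
By (2), $\delta^5\ell\ge C_0^5\ell_2\ge C_0^5\log(2/\delta)$. So $C_0\ge2$ with $C_0^5\ge2100$ and $C_0^5>8(7+4C_4)$ is enough. This proves (7), hence Theorem 3, hence Theorem 1. $\blacksquare$

## An algebraic criterion, and all primes

The special predicate entered only through Lemma 2 and the bound on $|Y_1|$. This gives two further statements.

**Theorem 9.** Let $R\subseteq D^3$ and $o\in R$. Regard $R$ as a 3-graph with three disjoint copies of $D$ as vertex parts (discarding vertices in no tuple), so that $Z^1(R),P(R),\cup$ are defined. If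
$$1_o\in P(R)+\operatorname{span}_{\mathbb C}\{a\cup b:\ a,b\in Z^1(R)\},$$
then $\operatorname{NRD}(R\setminus\{o\},n)\le\operatorname{NRD}(R,n)+n^{2+C_0(\log\log n/\log n)^{1/5}}$ for $n\ge16$.

*Proof.* Let $(X,Y)$ be non-redundant for $R\setminus\{o\}$, $|X|=n$. The clauses with $\sigma_y(y)\notin R$ form a non-redundant instance of $\operatorname{CSP}(R)$ with the same witnesses, so there are at most $\operatorname{NRD}(R,n)$ of them. The others have $\sigma_y(y)=o$; make them tripartite to get a 3-graph $G$ with $|V_i|\le n$. If $K$ is over $G$ and $e\in F(K)$, the map $\sigma_{\theta(e)}\circ\theta$ sends every face of $K$ into $R$, and only $e$ to $o$. It sends faces to faces, so composing with it carries $Z^1(R)$ to $Z^1(K)$, $P(R)$ to $P(K)$, and cup products to cup products. So $\delta_e\in P(K)+\operatorname{span}\{a\cup b:a,b\in Z^1(K)\}$. Steps 2 and 3 of the proof of Lemma 2 now give $|F|\le|\partial F|+h^1(K)^2$ for all $F\subseteq F(K)$. With $\delta=C_0(\log\log n/\log n)^{1/5}$: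 if $\delta>1$ the bound is trivial; otherwise Theorem 3 forbids $|F(G)|\ge n^{2+\delta}$. $\square$

**Theorem 10.** For a prime $p$ let $R_p=\{x\in\mathbb F_p^3:x_1+x_2+x_3\in\{0,1\}\}$ and $R_p^*=R_p\setminus\{0^3\}$. If $p\ge3$, then $\operatorname{NRD}(R_p^*,n)=n^{2+o(1)}$; precisely, for $n\ge16$,
$$\Big\lfloor\frac{n-1}2\Big\rfloor^2\le\operatorname{NRD}(R_p^*,n)\le\binom{n+2}2+n^{2+C_0(\log\log n/\log n)^{1/5}}$$
with $C_0$ independent of $p$. If $p=2$, then $\operatorname{NRD}(R_2^*,n)=\Theta(n^3)$.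

*Proof.* **The case $p=2$.** Here $R_2=\mathbb F_2^3$, so $R_2^*$ is the predicate $\operatorname{OR}_3$. The upper bound $n^3$ is trivial. For the lower bound take all clauses $(a,b,c)\in A\times B\times C$ with $A,B,C$ disjoint of size $\lfloor n/3\rfloor$; the witness of $(a,b,c)$ is $0$ exactly on $\{a,b,c\}$.

**Lower bound, $p\ge3$.** Use the clauses $(u_i,w_j,t)$ as before, with $u_i=w_j=0$, all other $u,w$ equal to $1$, and $t=p-1$. Clause $(i,j)$ has sum $p-1\notin\{0,1\}$; the others have sum $0$ or $1$ and are not $0^3$.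

**Upper bound, $p\ge3$.** The polynomials $s(s-1)$, $s=t_{y_1}+t_{y_2}+t_{y_3}$, over $\mathbb F_p$ show $\operatorname{NRD}(R_p,n)\le\binom{n+2}2$ as for $Y_1$. It remains to check the hypothesis of Theorem 9 with $o=0^3$. As in Claim A (fibres have two points, one for each value of $s$, and the same moves connect), a function on $R_p$ lies in $P(R_p)$ iff its sum against $(-1)^s$ vanishes. Let $\zeta_p=e^{2\pi i/p}$,
$$\alpha_1=\zeta_p^{-1}-1,\qquad\alpha_2=1-\zeta_p,\qquad\alpha_3=\zeta_p-\zeta_p^{-1},$$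
all nonzero since $p\ge3$, and
$$a_{12}=\alpha_3\,\zeta_p^{-x+y},\qquad a_{23}=\alpha_1\,\zeta_p^{2y+z},\qquad a_{31}=\alpha_2\,\zeta_p^{-z-2x}.$$
Substituting $z=s-x-y$,
$$a_{12}+a_{23}+a_{31}=\zeta_p^{-x+y}\big(\alpha_3+\alpha_1\zeta_p^{s}+\alpha_2\zeta_p^{-s}\big).$$
For $s=0$ the bracket is $\alpha_1+\alpha_2+\alpha_3=0$; for $s=1$ it is $\alpha_3+(1-\zeta_p)+(\zeta_p^{-1}-1)=0$. So $a,\bar a\in Z^1(R_p)$. Moreover $a\cup\bar a=\alpha_3\bar\alpha_1\zeta_p^{-x+y-2y-z}=\alpha_3\bar\alpha_1\zeta_p^{-s}$, and there are $p^2$ points with each value of $s$, so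
$$\sum_{R_p}(-1)^s\,a\cup\bar a=p^2\alpha_3\bar\alpha_1(1-\zeta_p^{-1})\ne0 .$$
Since $\sum(-1)^s1_{0^3}=1$, a suitable multiple of $a\cup\bar a$ differs from $1_{0^3}$ by an element of $P(R_p)$. $\square$

So within this family the exponent is exactly $2$ for every prime $p\ge3$ and exactly $3$ for $p=2$. At $p=2$ the construction breaks at one visible place: $\alpha_3=\zeta_2-\zeta_2^{-1}=0$. The argument does not determine whether the factor $n^{o(1)}$ can be removed for $p\ge3$.
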